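# Nearly orthonormal Szegő kernels and interpolation in the polydisc

## 1. The guess "yes", on the disc, on an axis and on the diagonal

Take a sequence of points in the polydisc $\mathbb D^d$ and attach to each point its normalized Szegő kernel, a unit vector in a Hilbert space. Suppose these unit vectors are so close to orthonormal that their Gram matrix is the identity plus a Hilbert–Schmidt operator. Can a bounded holomorphic function then take arbitrary prescribed bounded values at the points? The answer one would first guess is yes. In one variable it is yes, and nearly orthonormal vectors should be easy to control independently. The reason to hesitate is that the one-variable proof lives on Blaschke products, which do not carry over in any obvious way. We first make the question precise and test the guess. The question, for $d\ge2$, comes from Alberto Dayan, Brett D. Wick and Shengkun Wu, "Random Interpolating Sequences in the Polydisc and the Unit Ball", arXiv:2012.05381 (2020).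

**Definition (interpolating sequence).** Let $\mathrm H^\infty(\mathbb D^d)$ be the algebra of bounded holomorphic functions on $\mathbb D^d$. A sequence $Z=(z_n)$ in $\mathbb D^d$ is *interpolating* for $\mathrm H^\infty(\mathbb D^d)$ if for every bounded sequence $(w_n)$ in $\mathbb C$ there is $f\in \mathrm H^\infty(\mathbb D^d)$ with $f(z_n)=w_n$ for all $n$.

**Definition (Szegő Grammian).** Write $z_n=(z_{n,1},\dots,z_{n,d})$. The Szegő kernel of the Hardy space $\mathrm H^2(\mathbb D^d)$ is $S_d(z,w)=\prod_{i=1}^d(1-z_i\overline{w_i})^{-1}$, and the Szegő Grammian of $Z$ is the matrix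
$$G_{n,j}=\frac{S_d(z_n,z_j)}{\sqrt{S_d(z_n,z_n)S_d(z_j,z_j)}}=\prod_{i=1}^d\frac{(1-|z_{n,i}|^2)^{1/2}(1-|z_{j,i}|^2)^{1/2}}{1-z_{n,i}\overline{z_{j,i}}} .$$

So $G_{n,n}=1$, and $|G_{n,j}|\le1$ by Cauchy–Schwarz. For example, if $z_1=(0,\dots,0)$, then $G_{1,k}=\prod_i(1-|z_{k,i}|^2)^{1/2}$.

**Definition (Hilbert–Schmidt, Schatten).** An operator $H$ on $l^2$ is Hilbert–Schmidt if $\sum_n\|He_n\|^2<\infty$ for one (equivalently, every) orthonormal basis. It is in the Schatten class $\mathcal S_p$, $0<p<\infty$, if it is compact and the eigenvalues $s_m$ of $|H|=(H^*H)^{1/2}$ satisfy $\sum_m s_m^p<\infty$.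

For example, the diagonal operator with entries $m^{-1/2}$ is in $\mathcal S_p$ exactly when $p>2$. The class $\mathcal S_2$ is the Hilbert–Schmidt class. For our matrix, "$G=Id+H$ with $H$ Hilbert–Schmidt" means $\sum_{n\ne j}|G_{n,j}|^2<\infty$.

Throughout put $t_{k,i}=1-|z_{k,i}|^2\in(0,1]$ and $v_k=\prod_i t_{k,i}$. For $z,w\in\mathbb D$ we have the identity $|1-\overline wz|^2-|z-w|^2=(1-|z|^2)(1-|w|^2)$. It gives
$$|G_{j,k}|^2=\prod_{i=1}^d a_i(j,k),\qquad a_i(j,k)=\frac{t_{j,i}t_{k,i}}{|1-\overline{z_{k,i}}z_{j,i}|^2}=1-\left|\frac{z_{j,i}-z_{k,i}}{1-\overline{z_{k,i}}z_{j,i}}\right|^2\in(0,1]. \tag{1}$$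

**The disc, $d=1$.** Let $g$ denote the one-variable Grammian, let $\sum_{n\ne j}|g_{n,j}|^2<\infty$ with distinct points, and put $\sigma_n=\sum_{j\neq n}|g_{n,j}|^2$, so $\sum_n\sigma_n<\infty$. With $\delta_n=\prod_{j\ne n}\left|\frac{z_n-z_j}{1-\overline{z_n}z_j}\right|$, formula (1) says $\delta_n^2=\prod_{j\ne n}(1-|g_{n,j}|^2)$. Each factor is positive and $\sigma_n<\infty$, so $\delta_n>0$. Moreover $\delta_n^2\ge1-\sigma_n\to1$. Hence $\inf_n\delta_n>0$, and Carleson's interpolation theorem ($Z$ is interpolating for $\mathrm H^\infty(\mathbb D)$ if and only if $\inf_n\delta_n>0$) gives the answer yes.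

**An axis.** For points $(a_n,0,\dots,0)$ the coordinates $i\ge2$ contribute factors $1$, so $G$ is the one-variable Grammian $g$ of $(a_n)$. A function $F\in\mathrm H^\infty(\mathbb D)$ extends as $x\mapsto F(x_1)$, and $f\in\mathrm H^\infty(\mathbb D^d)$ restricts to $f(\zeta,0,\dots,0)$. So this case is the disc again: yes.

**The diagonal.** For points $(a_n,\dots,a_n)$ we get $G_{n,j}=g_{n,j}^d$, and by extending as $F(x_1)$ and restricting to $f(\zeta,\dots,\zeta)$ we see that this sequence is interpolating for $\mathrm H^\infty(\mathbb D^d)$ if and only if $(a_n)$ is interpolating for $\mathrm H^\infty(\mathbb D)$. The hypothesis is now $\sum_{n\ne j}|g_{n,j}|^{2d}<\infty$. So the guess for $d$ variables contains a one-variable statement with exponent $2d$ in place of $2$. The argument above used $\sum_j|g_{n,j}|^2<\infty$, which exponent $2d$ does not directly provide. This suggests that the exponent $2$ is not special and that we should aim at every finite exponent.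

## 2. All finite exponents, and why entries tending to zero are not enough

The guess is right, and here is what we prove.

**Theorem 1 (answer to the question: yes).** Let $d\ge1$ and let $Z$ be a sequence of distinct points of $\mathbb D^d$ with $\sum_{n\ne j}|G_{n,j}|^2<\infty$. Then $Z$ is interpolating for $\mathrm H^\infty(\mathbb D^d)$.

**Theorem 2.** Let $d\ge1$, $0<p<\infty$, and let $Z$ be a sequence of distinct points of $\mathbb D^d$ with $\sum_{n\neq j}|G_{n,j}|^p<\infty$. Then there are $\varphi_j\in\mathrm H^\infty(\mathbb D^d)$ with $\varphi_j(z_k)=\delta_{jk}$ and $\sup_{x\in\mathbb D^d}\sum_j|\varphi_j(x)|<\infty$. In particular $Z$ is interpolating, with the bounded linear interpolation operator $w\mapsto\sum_jw_j\varphi_j$. Moreover there are $\eta_0,C>0$ depending only on $d,p$ such that $\sup_x\sum_j|\varphi_j(x)|\le C$ can be achieved if $\sum_{n\ne j}|G_{n,j}|^p\le\eta_0$.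

**Corollary 3.** If $G=Id+H$ with $H$ in a Schatten class $\mathcal S_p$, $p<\infty$, then $Z$ (distinct points) is interpolating for $\mathrm H^\infty(\mathbb D^d)$.

**Proposition 4.** For every $d\ge1$ there is a sequence of distinct points in $\mathbb D^d$ such that for every $\epsilon>0$ only finitely many pairs $n\ne j$ have $|G_{n,j}|\ge\epsilon$, but which is not interpolating for $\mathrm H^\infty(\mathbb D^d)$.

We prove Proposition 4 now, because it shows that summability has to be used.

**Proof of Proposition 4.** For $i\ge1$ let $1-r_i^2=2^{-i^2}$, $N_i=\lfloor2^{i^2}/i\rfloor$, and $\zeta_{i,m}=r_ie^{2\pi\sqrt{-1}\,m/N_i}$ for $0\le m<N_i$. Take the points $(\zeta_{i,m},0,\dots,0)$. By the axis computation the entries of $G$ are those of the one-variable Grammian.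

*Same $i$, $m\ne m'$.* Then $N_i\ge2$, and $\sin s\ge2s/\pi$ on $[0,\pi/2]$ gives $|\zeta_{i,m}-\zeta_{i,m'}|\ge2r_i\sin(\pi/N_i)\ge4r_i/N_i$. Since $r_i\ge1/\sqrt2$,
$$|1-\overline{\zeta_{i,m}}\zeta_{i,m'}|\ge|\zeta_{i,m}-\zeta_{i,m'}|\ge\frac2{N_i}\ge2i\,2^{-i^2},$$
so the entry has modulus at most $\frac{1}{2i}$.

*Different $i<i'$.* The denominator is at least $1-r_i\ge\frac12(1-r_i^2)=\frac12 2^{-i^2}$, so the entry has modulus at most $2\cdot2^{-(i'^2-i^2)/2}\le2\cdot2^{-(2i'-1)/2}$.

Given $\epsilon>0$, the first bound leaves finitely many $i$ and the second finitely many $i'$, hence finitely many pairs with $|G|\ge\epsilon$. On the other hand $2^{i^2}/i\ge1$, so $N_i\ge2^{i^2}/(2i)$ and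
$$\sum_{i,m}(1-|\zeta_{i,m}|)\ge\sum_iN_i\frac{2^{-i^2}}2\ge\sum_i\frac1{4i}=\infty .$$
If the sequence were interpolating, some $f\in\mathrm H^\infty(\mathbb D^d)$ would be $1$ at one point and $0$ at all the others. Then $\zeta\mapsto f(\zeta,0,\dots,0)$ would be a nonzero function in $\mathrm H^\infty(\mathbb D)$ whose zeros violate the Blaschke condition, a contradiction. $\blacksquare$

## 3. One Blaschke factor per point, and a torus sequence that defeats it

The one-variable proof suggests the following. Fix $j$. For each $k\ne j$ choose the coordinate $i(k)$ in which $z_j$ and $z_k$ are best separated, that is, where $a_i(j,k)$ is smallest. Form the product over $k\ne j$ of the Blaschke factors with zero $z_{k,i(k)}$ in the variable $x_{i(k)}$. By (1), $a_{i(k)}(j,k)\le|G_{j,k}|^{2/d}$. If $\sum_k|G_{j,k}|^{2/d}<\infty$, the product works: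

- since $a_i(j,k)\ge t_{j,i}t_{k,i}/4$, the Blaschke condition holds in each variable, so the product defines a function bounded by $1$ that vanishes at every $z_k$, $k\ne j$;
- its modulus at $z_j$ is $\prod_k(1-a_{i(k)}(j,k))^{1/2}>0$, because distinct points have $a_{i(k)}(j,k)<1$.

The first place where this stops is the exponent: the hypothesis gives $\sum_k|G_{j,k}|^2<\infty$, not $\sum_k|G_{j,k}|^{2/d}<\infty$. The loss is real already for $d=2$.

**The torus sequence.** Let $d=2$, $t_s=2^{-s^2}$, $1-r_s^2=t_s$, $M_s=\lfloor1/(st_s)\rfloor$ for $s\ge1$. Take $z_1=(0,0)$ and, for each $s\ge1$, $M_s$ points $(r_s\omega,r_s\omega')$, where all the $\omega,\omega'$ are independent and uniformly distributed on the unit circle. For two different random points of scales $t,t'$, with radii $r,r'$, Parseval's identity $\frac1{2\pi}\int_0^{2\pi}|1-\rho e^{i\theta}|^{-2}d\theta=\sum_n\rho^{2n}=(1-\rho^2)^{-1}$ with $\rho=rr'$ gives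
$$\mathbb E|G|^2=\left(\frac{tt'}{1-(1-t)(1-t')}\right)^2=\left(\frac{tt'}{t+t'-tt'}\right)^2\le\min(t,t')^2,$$
because $t+t'-tt'\ge\max(t,t')$. Also $|G_{1,k}|^2=t_s^2$ for a point of scale $s$. Hence $\mathbb E\sum_{n\ne j}|G_{n,j}|^2$ is at most
$$2\sum_sM_st_s^2+\sum_sM_s^2t_s^2+2\sum_{s<s'}M_sM_{s'}t_{s'}^2\ \le\ 2\sum_st_s+\sum_s\frac1{s^2}+2\sum_{s<s'}\frac{t_{s'}}{t_s}.$$
Since $t_{s'}/t_s=2^{-(s'^2-s^2)}\le2^{-(2s'-1)}$, the last sum is at most $2\sum_{s'}s'2^{1-2s'}<\infty$. So almost every choice gives distinct points with $\sum_{n\ne j}|G_{n,j}|^2<\infty$. Fix such a choice. For $j=1$ both coordinates are equally good, $a_1(1,k)=a_2(1,k)=t_s$. Since $1/(st_s)\ge1$,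
$$\sum_{k\ge2}a_{i(k)}(1,k)=\sum_sM_st_s\ge\sum_s\frac1{2s}=\infty .$$
So for every choice of the coordinates $i(k)$ the partial products at $z_1$ have moduli $\prod_k|z_{k,i(k)}|=\prod_k(1-a_{i(k)}(1,k))^{1/2}$, which tend to $0$. The approach fails on this sequence, although Theorem 1 will show that it is interpolating.

There is a second gap. Even with a good function for each $j$, separating $z_j$ from the other points, one must still interpolate all bounded data. In one variable Carleson's theorem does this. Here we have no such theorem, so we aim directly at functions $\varphi_j$ with $\varphi_j(z_k)=\delta_{jk}$ and $\sum_j|\varphi_j|$ bounded.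

## 4. Finite sets with small off-diagonal sum suffice

Since $|G_{n,j}|\le1$, a bound on $\sum_{n\neq j}|G_{n,j}|^p$ with $p<2$ gives the same bound with $p=2$. So from now on $2\le p<\infty$, and $C,C',C_3,C_4$ are constants depending only on $d,p$. Everything will follow from this statement.

**Proposition 5.** There are $\eta_0,C>0$ depending only on $d,p$ such that for every finite set of distinct points $z_1,\dots,z_N\in\mathbb D^d$ with $\eta:=\sum_{n\ne k}|G_{n,k}|^p\le\eta_0$ there are $\varphi_1,\dots,\varphi_N\in\mathrm H^\infty(\mathbb D^d)$ with $\varphi_j(z_k)=\delta_{jk}$ and $\sum_j|\varphi_j|\le C$ on $\mathbb D^d$.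

**Lemma 6 (adding one point).** Let $Z'\subset\mathbb D^d$ be a sequence without accumulation points in $\mathbb D^d$, admitting functions $\varphi_j$ with $\varphi_j(z_k)=\delta_{jk}$ and $\sum_j|\varphi_j|\le C$, and let $z_0\in\mathbb D^d\setminus Z'$. Then $Z'\cup\{z_0\}$ also admits such functions, with some other bound in place of $C$.

**Proof.** First, $Z'$ is interpolating, by a linear formula. If $|w_j|\le B$, the partial sums of $\sum_jw_j\varphi_j$ are bounded by $BC$ and converge pointwise. By Montel's theorem the limit is holomorphic, it is bounded by $BC$, and it takes the value $w_k$ at $z_k$.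

Since $z_0\notin Z'$ and $Z'$ does not accumulate at $z_0$, there is $\delta>0$ with $\max_i|z_{n,i}-z_{0,i}|\ge\delta$ for all $z_n\in Z'$. Partition the indices of $Z'$ into $N_1,\dots,N_d$ so that $|z_{n,i}-z_{0,i}|\ge\delta$ for $n\in N_i$. Choose $f_i\in\mathrm H^\infty(\mathbb D^d)$ with $f_i(z_n)=1/(z_{n,i}-z_{0,i})$ for $n\in N_i$ and $f_i(z_n)=0$ for $n\notin N_i$; these data are bounded by $1/\delta$. Put
$$b(x)=1-\sum_{i=1}^d(x_i-z_{0,i})f_i(x)\in\mathrm H^\infty(\mathbb D^d).$$
Then $b(z_0)=1$. If $n\in N_i$, only the $i$-th summand is nonzero at $z_n$ and it equals $1$, so $b(z_n)=0$. Use $b$ for $z_0$ and $\varphi_j-\varphi_j(z_0)b$ for $z_j$. The interpolation conditions are immediate, and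
$$|b|+\sum_j|\varphi_j-\varphi_j(z_0)b|\le\|b\|_\infty+C+C\|b\|_\infty.\qquad\square$$

**Proof of Theorems 1 and 2 from Proposition 5.** *No accumulation points.* Let $Z$ be infinite and fix $j$. Since $|1-\overline{z}w|\le2$, we have $|G_{j,k}|\ge2^{-d}\sqrt{v_jv_k}$, hence $\sum_kv_k^{p/2}<\infty$ and $v_k\to0$. Near a point of $\mathbb D^d$ the product $\prod_i(1-|x_i|^2)$ is bounded below, so $Z$ has no accumulation point in $\mathbb D^d$. For finite $Z$ there is nothing to show.

*Small sum.* Suppose $\sum_{n\ne j}|G_{n,j}|^p\le\eta_0$. If $Z$ is finite, apply Proposition 5. Otherwise apply it to $\{z_1,\dots,z_N\}$ for each $N$ to get $\varphi^{(N)}_j$, $j\le N$, all bounded by $C$. By Montel's theorem and a diagonal argument, along one subsequence of $N$ we have $\varphi_j^{(N)}\to\varphi_j$ locally uniformly for every $j$. Then $\varphi_j(z_k)=\delta_{jk}$. For each $J$ the bound $\sum_{j\le J}|\varphi_j^{(N)}|\le C$ passes to the limit, and $J\to\infty$ gives $\sum_j|\varphi_j|\le C$. This is the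 last assertion of Theorem 2. For $p<2$ use the constants of $p=2$.

*General sum.* The double sum converges, so there is $N_0$ with $\sum_{n\ne j;\,n,j>N_0}|G_{n,j}|^p\le\eta_0$ (if $Z$ is finite, let the tail be its last point). The tail $(z_n)_{n>N_0}$ admits functions as required. Lemma 6, applied $N_0$ times, adds the points $z_1,\dots,z_{N_0}$; adding a point creates no accumulation point. The first paragraph of the proof of Lemma 6 shows that $w\mapsto\sum_jw_j\varphi_j$ is a bounded linear interpolation operator. This is Theorem 2, and $p=2$ is Theorem 1. $\blacksquare$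

What remains is Proposition 5. If $N\le1$, take $\varphi_1=1$. So let $N\ge2$; then $\eta>0$, since no entry of $G$ is $0$. The statement does not depend on the numbering, so we order the points with $v_1\ge v_2\ge\dots\ge v_N$.

## 5. Powers of kernels are half-triangular, and an exponential damps the other half

For $x\in\mathbb D^d$ put
$$\ell_{k,i}(x)=\frac{1-\overline{z_{k,i}}x_i}{t_{k,i}},\qquad y_k(x)=\prod_{i=1}^d|\ell_{k,i}(x)|^{-1},\qquad F_k=\prod_{i=1}^d\ell_{k,i}^{-p}.$$
Since $\mathrm{Re}(1-\overline zx)\ge1-|z|\ge\frac12(1-|z|^2)$ on the disc, $\mathrm{Re}\,\ell_{k,i}\ge\frac12$. So $|\ell_{k,i}|\ge\frac12$ and $y_k\le2^d$. All powers are principal branches on the right half-plane, where $|w^s|=|w|^s$ and $\arg w^s=s\arg w$ for real $s$. Hence $F_k$ is holomorphic with $|F_k|=y_k^p\le Y:=2^{dp}$. Since $\ell_{k,i}(z_k)=1$, we have $F_k(z_k)=1$. Finally $y_k(z_j)=v_k/\prod_i|1-\overline{z_{k,i}}z_{j,i}|=|G_{j,k}|\sqrt{v_k/v_j}$, so by the ordering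
$$y_k(z_j)\le|G_{j,k}|\qquad\text{if }k>j. \tag{2}$$

Could the $F_k$ nearly do the interpolation? For $k>j$ we have $|F_k(z_j)|\le|G_{j,k}|^p$, which is summable. For $k<j$ nothing is small: if $z_1=0$, then $\ell_{1,i}\equiv1$ and $F_1\equiv1$, so $F_1(z_j)=1$ for every $j$. The matrix $(F_k(z_j))$ is good on one side of the diagonal only.

To repair the other side, multiply $F_j$ by $e^{-\Lambda g_j}$, where $g_j$ has large real part wherever some *later* $F_k$ is large, in particular at each later point $z_k$, and is small at $z_j$ itself. Write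
$$T_j(x)=\sum_{k>j}|F_k(x)|.$$

**Lemma 7 (damping functions).** There are a constant $c>0$ depending only on $d,p$ and a function $\epsilon(\eta)$ depending only on $d,p,\eta$, with $\epsilon(\eta)\to0$ as $\eta\to0$, such that for every finite set as above, ordered as above, there are $g_1,\dots,g_N\in\mathrm H^\infty(\mathbb D^d)$ with
$$\mathrm{Re}\,g_j(x)\ge c\,T_j(x)\quad(x\in\mathbb D^d), \tag{3}$$
$$|g_j(z_j)|\le\epsilon(\eta). \tag{4}$$

Sections 6 to 8 prove Lemma 7. We first see that it is enough.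

**Lemma 8.** Let $\beta>0$, $0\le u_k\le Y$ for $k=1,\dots,m$ and $T_k=\sum_{k<l\le m}u_l$. Then
$$\sum_{k=1}^mu_ke^{-\beta T_k}\le\frac{2Y}{1-e^{-\beta Y}},\qquad\text{which is at most }4Y\text{ if }\beta Y\ge1. \tag{5}$$

**Proof.** The sum is a Riemann-type sum for $\int_0^\infty e^{-\beta T}dT$. The intervals $[T_k,T_k+u_k)$ are disjoint, because $T_{k-1}=T_k+u_k$. Those with $T_k\in[rY,(r+1)Y)$ lie in $[rY,(r+2)Y)$, so their lengths $u_k$ add up to at most $2Y$, and for them $e^{-\beta T_k}\le e^{-\beta rY}$. Sum $2Ye^{-\beta rY}$ over $r\ge0$. If $\beta Y\ge1$, then $1-e^{-\beta Y}\ge1-e^{-1}\ge\frac12$. $\square$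

**Proof of Proposition 5 from Lemma 7.** **Step 1 (the damped functions).** This step defines functions that are $1$ at their own point and bounds them. For $\Lambda>0$ let
$$f_j=F_j\exp\bigl(-\Lambda(g_j-g_j(z_j))\bigr),\qquad f_j(z_j)=1.$$
With $\beta=\Lambda c$, (3) and (4) give
$$|f_j|\le e^{\Lambda\epsilon(\eta)}|F_j|e^{-\beta T_j}\quad\text{on }\mathbb D^d. \tag{6}$$

**Step 2 (three sums).** This step bounds $\sum_j|f_j|$ everywhere and shows that $(f_k(z_j))$ is close to the identity. Assume $\beta Y\ge1$.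

- *For all $x$.* Lemma 8 with $u_j=|F_j(x)|$ gives $\sum_j|f_j(x)|\le4Ye^{\Lambda\epsilon(\eta)}$.
- *At $z_j$, indices $k<j$.* Since $F_j(z_j)=1$, we have $T_k(z_j)\ge1+\sum_{k<l<j}|F_l(z_j)|$. The $1$ yields a factor $e^{-\Lambda c}$, and Lemma 8 with $m=j-1$ handles the rest: $\sum_{k<j}|f_k(z_j)|\le4Ye^{\Lambda\epsilon(\eta)}e^{-\Lambda c}$.
- *At $z_j$, indices $k>j$.* By (6) and (2), $|f_k(z_j)|\le e^{\Lambda\epsilon(\eta)}y_k(z_j)^p\le e^{\Lambda\epsilon(\eta)}|G_{j,k}|^p$, so $\sum_{k>j}|f_k(z_j)|\le e^{\Lambda\epsilon(\eta)}\eta$.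

**Step 3 (constants and correction).** This step fixes $\Lambda$, then $\eta_0$, and turns near-interpolation into interpolation. Choose $\Lambda=\Lambda(d,p)$ with $\Lambda cY\ge1$ and $4Ye^{1-\Lambda c}\le\frac14$. Then choose $\eta_0=\eta_0(d,p)$ with $\Lambda\epsilon(\eta)\le1$ and $e\eta\le\frac14$ for all $0<\eta\le\eta_0$. For $\eta\le\eta_0$ the matrix $A_{jk}=f_k(z_j)$ satisfies $\sup_j\sum_k|(A-I)_{jk}|\le\frac12$. This is the operator norm of $A-I$ on $\mathbb C^N$ with the maximum norm, so by the Neumann series $A$ is invertible with $\sup_k\sum_j|(A^{-1})_{kj}|\le2$. Put $\varphi_j=\sum_k(A^{-1})_{kj}f_k$. Then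
$$\varphi_j(z_l)=\sum_kA_{lk}(A^{-1})_{kj}=\delta_{lj},\qquad\sum_j|\varphi_j|\le\sum_k|f_k|\sum_j|(A^{-1})_{kj}|\le8eY .$$
So Proposition 5 holds with $C=8eY$. $\blacksquare$

## 6. Positive real part against decay: the cut-off powers $\Psi_k^h$

We need holomorphic functions whose real part dominates $|F_k|$. The function $\prod_i\ell_{k,i}^{-s}$ has argument at most $sd\pi/2$ in modulus, so its real part is controlled by its modulus when $s<1/d$. Take half of that:
$$\Phi_k=\prod_{i=1}^d\ell_{k,i}^{-1/(2d)},\qquad|\Phi_k|=y_k^{1/(2d)},\quad|\arg\Phi_k|\le\frac\pi4,\quad\mathrm{Re}\,\Phi_k\ge\frac{|\Phi_k|}{\sqrt2}. \tag{7}$$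
Since $y_k\le2^d$, also $|F_k|=y_k^{p-1/(2d)}|\Phi_k|\le Y|\Phi_k|$. So $g_j=\sum_{k>j}\Phi_k$ satisfies (3). But (4) breaks: from (2) we only get $|\Phi_k(z_j)|\le|G_{j,k}|^{1/(2d)}$, while the hypothesis controls exponent $p$.

The torus sequence of Section 3 shows that this is not a defect of the estimate. There $\ell_{k,i}(z_1)=1/t_s$, so $\prod_i\ell_{k,i}(z_1)^{-s'}=t_s^{2s'}>0$. For every $s'\le\frac12$ these values sum to at least $\sum_sM_st_s=\infty$. This stays so after deleting all points of the scales $s<S$, which makes $\sum_{n\ne j}|G_{n,j}|^2$ as small as we like. Positivity wants a small exponent and smallness at $z_j$ wants a large one.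

The way past this is to use both exponents. Keep $\Phi_k$ near $z_k$ and cut it off, at a distance governed by a parameter $h\ge1$, with a factor that decays with exponent $p$:
$$\chi_k^h=\prod_{i=1}^d\Bigl(1+\frac{\ell_{k,i}}h\Bigr)^{-p},\qquad\Psi_k^h=\Phi_k\chi_k^h .$$
For $\mathrm{Re}\,w\ge0$ we have $|1+w|^2=1+2\,\mathrm{Re}\,w+|w|^2\ge\max(1,|w|^2)$. Hence
$$|\chi_k^h|\le\prod_{i=1}^d\min\Bigl(1,\frac h{|\ell_{k,i}|}\Bigr)^p,\qquad\text{in particular}\quad|\chi_k^h|\le1,\quad|\chi_k^h|\le h^{dp}y_k^p. \tag{8}$$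
For example, if $d=1$ and $z_k=r\in(0,1)$, then $\ell_k(r)=1$, $\ell_k(0)=1/(1-r^2)$, and $|\chi^h_k(0)|\le(h(1-r^2))^p$.

The cut-off spoils positivity only where some $|\ell_{k,i}|$ is comparable to $h$ or larger. There $|\Phi_k|$ is already at most a constant times $h^{-1/(2d)}$.

**Lemma 9.** Let $c=\cos(3\pi/8)e^{-1/4}/Y$. There is $C_3$ such that for all $k$ and $h\ge1$, on $\mathbb D^d$,
$$\mathrm{Re}\,\Psi_k^h\ge c|F_k|-C_3h^{-1/(2d)}|\chi_k^h|. \tag{9}$$

**Proof.** Let $\varepsilon=1/(4dp)$ and fix $x$.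

*Case 1: $|\ell_{k,i}(x)|\le\varepsilon h$ for all $i$.* The disc of radius $\varepsilon$ about $1$ is seen from $0$ under the half-angle $\arcsin\varepsilon\le\pi\varepsilon/2$, so $|\arg(1+\ell_{k,i}/h)|\le\pi\varepsilon/2$. Thus $\Psi_k^h(x)$ has an argument of modulus at most $\frac\pi4+dp\cdot\frac{\pi\varepsilon}2=\frac\pi4+\frac\pi8=\frac{3\pi}8$. Also $|\chi_k^h|\ge(1+\varepsilon)^{-dp}\ge e^{-\varepsilon dp}=e^{-1/4}$. Hence
$$\mathrm{Re}\,\Psi^h_k\ge\cos(3\pi/8)e^{-1/4}|\Phi_k|\ge c|F_k|,$$
by $|\Phi_k|\ge|F_k|/Y$.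

*Case 2: some $|\ell_{k,i}(x)|>\varepsilon h$.* The other factors satisfy $|\ell_{k,i'}|^{-1}\le2$, so $|\Phi_k|\le(\varepsilon h)^{-1/(2d)}2^{(d-1)/(2d)}=Ch^{-1/(2d)}$ and $\mathrm{Re}\,\Psi_k^h\ge-Ch^{-1/(2d)}|\chi_k^h|$. The main term in (9) is also absorbed here:
$$\frac{|F_k|}{|\chi_k^h|}=\prod_{i'}\bigl|\ell_{k,i'}^{-1}+h^{-1}\bigr|^p\le\Bigl(\frac{\varepsilon^{-1}+1}h\Bigr)^p3^{(d-1)p}\le C'h^{-1/(2d)},$$
because $h\ge1$ and $p\ge1/(2d)$. So (9) holds as soon as $C_3\ge C+cC'$. $\square$

The error $h^{-1/(2d)}|\chi_k^h|$ must now be compensated by adding positive constants. If $\sum_k|\chi_k^h|\le C_4$ over some group of indices, then the constant $C_3C_4h^{-1/(2d)}$ pays for the whole group. So we want groups on which this sum is bounded, not too many of them, and $h$ growing from group to group so that the constants have a small sum.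

## 7. Dyadic groups, few bad points, and packing of the good ones

Fix $j$. For $k>j$ let $n\ge0$ be the integer with $2^{-n-1}<|G_{j,k}|^2\le2^{-n}$, and let $\kappa\in\{0,1,2,\dots\}^d$ be given by $2^{-\kappa_i-1}<t_{k,i}\le2^{-\kappa_i}$. Let $K_{n,\kappa}$ be the set of $k>j$ with these data. Put
$$h_n=2^{n/(8d^2p)}\ge1,\qquad h_n^{dp}=2^{n/(8d)}.$$
(Any slow exponential growth would do. We need $h_n^{dp}2^{-n/(4d)}$ and $h_n^{-1/(2d)}$ both to decay exponentially in $n$.)

**Step 1 (few groups at each level).** This step counts the constants we will pay: *for given $n$ at most $(2n+8)^d$ groups $K_{n,\kappa}$ are nonempty.* Let $k\in K_{n,\kappa}$. By (1), $\prod_ia_i(j,k)=|G_{j,k}|^2>2^{-n-1}$ with all $a_i\le1$, so each $a_i(j,k)>2^{-n-1}$. Since $|1-\overline{z_{k,i}}z_{j,i}|\ge\frac12\max(t_{k,i},t_{j,i})$, we have $a_i(j,k)\le4\min(t_{j,i}/t_{k,i},\,t_{k,i}/t_{j,i})$. Hence $|\log_2t_{k,i}-\log_2t_{j,i}|<n+3$. As $\kappa_i=\lfloor-\log_2t_{k,i}\rfloor$ and $-\log_2t_{k,i}$ lies in an open interval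 of length $2n+6$, $\kappa_i$ takes at most $2n+7\le2n+8$ values.

**Step 2 (small levels do not occur).** This step makes the total of the constants small when $\eta$ is small: *if $K_{n,\kappa}\ne\emptyset$, then $n\ge n_0(\eta):=\frac2p\log_2\frac1\eta-1$.* Indeed $2^{-(n+1)p/2}<|G_{j,k}|^p\le\eta$ for any $k\in K_{n,\kappa}$.

**Step 3 (bad points are few).** This step removes points that sit too close together for packing. Call $k\in K_{n,\kappa}$ *bad* if there is $k'\in K_{n,\kappa}$, $k'\ne k$, with $|1-\overline{z_{k,i}}z_{k',i}|\le2h_n2^{-\kappa_i}$ for all $i$; otherwise call it *good*. *At most $\eta(4h_n)^{dp}$ of the $k\in K_{n,\kappa}$ are bad.* For such a pair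
$$|G_{k,k'}|=\prod_i\frac{\sqrt{t_{k,i}t_{k',i}}}{|1-\overline{z_{k,i}}z_{k',i}|}\ge\prod_i\frac{2^{-\kappa_i-1}}{2h_n2^{-\kappa_i}}=(4h_n)^{-d}.$$
Choose one $k'$ for each bad $k$ and sum $|G_{k,k'}|^p$ over the bad $k$. These are distinct ordered pairs, so the sum is at most $\eta$, which gives the count.

**Step 4 (a covering bound).** This step is the one-disc geometry behind the packing. *If $x\in\mathbb D$ and $r\ge\delta>0$, then $E=\{z\in\mathbb D:1-|z|\le\delta,\ |z-x|\le r\}$ is covered by at most $192\,r/\delta$ sets of diameter at most $\delta$.*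

Take a maximal subset $u_1,\dots,u_m$ of $E$ with mutual distances $\ge\delta/2$; it is finite since $E$ is bounded. By maximality the discs of radius $\delta/2$ about the $u$'s cover $E$, and they have diameter $\delta$. The open discs of radius $\delta/4$ about them are disjoint and lie in $B(x,2r)\cap\{1-2\delta<|z|<1+\delta\}$.

We bound the area of this region. The part of a circle $|z|=\rho$ inside a disc of radius $R$ is an arc, possibly empty or the full circle. If it is at most a half circle, its length is at most $\frac\pi2$ times its chord, hence at most $\pi R$. Otherwise it contains antipodal points, so $2\rho\le2R$ and its length is at most $2\pi\rho\le2\pi R$. With $R=2r$ and $\rho$ running over a set of length at most $3\delta$, integration in polar coordinates gives area at most $3\delta\cdot4\pi r$. So $m\cdot\pi\delta^2/16\le12\pi r\delta$, that is, $m\le192\,r/\delta$.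

**Step 5 (packing of good points).** This step gives the bound that the constants rely on: *there is $C_4$ with*
$$\sum_{k\in K_{n,\kappa}\ \mathrm{good}}|\chi_k^{h_n}(x)|\le C_4\qquad(x\in\mathbb D^d). \tag{10}$$
Put $h=h_n$, $\delta_i=h2^{-\kappa_i}$. For a good $k$ let $s_i=0$ if $|1-\overline{z_{k,i}}x_i|\le\delta_i$, and otherwise let $s_i\ge1$ be the integer with $2^{s_i-1}\delta_i<|1-\overline{z_{k,i}}x_i|\le2^{s_i}\delta_i$. If $s_i\ge1$, then $|\ell_{k,i}(x)|\ge2^{\kappa_i}|1-\overline{z_{k,i}}x_i|>2^{s_i-1}h$. So by (8)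
$$|\chi_k^h(x)|\le\prod_i2^{p(1-s_i)},$$
where for $s_i=0$ the factor $2^p\ge1$ is harmless.

Now count the good $k$ with a given $s=(s_1,\dots,s_d)$. We have $1-|z_{k,i}|\le t_{k,i}\le2^{-\kappa_i}\le\delta_i$, and $|z_{k,i}-x_i|\le|1-\overline{z_{k,i}}x_i|\le2^{s_i}\delta_i$ by the identity before (1). By Step 4 with $r=2^{s_i}\delta_i$ in each coordinate, the points $z_k$ lie in at most $\prod_i192\cdot2^{s_i}$ product cells whose $i$-th side has diameter at most $\delta_i$. A cell contains at most one good point: if $k\ne k'$ in $K_{n,\kappa}$ satisfy $|z_{k,i}-z_{k',i}|\le\delta_i$ for all $i$, then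
$$|1-\overline{z_{k,i}}z_{k',i}|=\bigl|t_{k,i}+\overline{z_{k,i}}(z_{k,i}-z_{k',i})\bigr|\le2^{-\kappa_i}+h2^{-\kappa_i}\le2h2^{-\kappa_i}\quad\text{for all }i,$$
so $k$ is bad. Therefore the sum in (10) is at most
$$\prod_{i=1}^d\sum_{s_i\ge0}192\cdot2^{s_i}2^{p(1-s_i)}=:C_4,$$
which is finite because $p\ge2>1$.

## 8. Assembling $g_j$: proof of Lemma 7

**Step 1 (definition and (3)).** This step builds $g_j$ so that every group has been paid for. Over the finitely many nonempty groups put
$$g_j=\sum_{(n,\kappa)}\Bigl[\ \sum_{k\in K_{n,\kappa}\ \mathrm{good}}\Psi_k^{h_n}+\sum_{k\in K_{n,\kappa}\ \mathrm{bad}}\Phi_k+C_3C_4h_n^{-1/(2d)}\Bigr]\in\mathrm H^\infty(\mathbb D^d).$$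
In one group, (9) and (10) bound the real part of the good sum below by $c\sum_{\mathrm{good}}|F_k|-C_3C_4h_n^{-1/(2d)}$, and the constant cancels the negative term. For bad $k$, $\mathrm{Re}\,\Phi_k\ge|\Phi_k|/\sqrt2\ge|F_k|/(\sqrt2\,Y)\ge c|F_k|$, since $\cos(3\pi/8)e^{-1/4}\le1/\sqrt2$. Every $k>j$ lies in exactly one group, so adding up gives $\mathrm{Re}\,g_j\ge c\sum_{k>j}|F_k|=cT_j$, which is (3).

**Step 2 (smallness at $z_j$).** This step proves (4), and it is here that the choice of $h_n$ matters. Let $k\in K_{n,\kappa}$. By (2), (7) and (8),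
$$|\Phi_k(z_j)|\le|G_{j,k}|^{1/(2d)}\le2^{-n/(4d)},\qquad|\chi_k^{h_n}(z_j)|\le h_n^{dp}y_k(z_j)^p\le2^{n/(8d)}|G_{j,k}|^p .$$

- *Good terms.* $|\Psi_k^{h_n}(z_j)|\le2^{-n/(4d)}2^{n/(8d)}|G_{j,k}|^p\le|G_{j,k}|^p$, so together they contribute at most $\sum_{k>j}|G_{j,k}|^p\le\eta$.
- *Bad terms.* By Steps 1 and 3 of Section 7 they contribute at most $\sum_{n\ge0}(2n+8)^d\cdot\eta\,4^{dp}2^{n/(8d)}\cdot2^{-n/(4d)}\le C\eta$.
- *Constants.* Since $h_n^{-1/(2d)}=2^{-n/(16d^3p)}$, Steps 1 and 2 of Section 7 bound them by $C_3C_4\sum_{n\ge0,\,n\ge n_0(\eta)}(2n+8)^d2^{-n/(16d^3p)}$. This is a tail of a convergent series, and it tends to $0$ as $\eta\to0$ because $n_0(\eta)\to\infty$.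

Let $\epsilon(\eta)$ be the sum of the three bounds. It depends only on $d,p,\eta$ and tends to $0$ as $\eta\to0$. This proves Lemma 7, hence Proposition 5, hence Theorems 1 and 2. In particular the answer to the question is yes for every $d\ge2$. $\blacksquare$

## 9. From matrix entries to Schatten classes: proof of Corollary 3

Let $G=Id+H$ with $H\in\mathcal S_p$, $p<\infty$. For $p<2$ we have $\mathcal S_p\subset\mathcal S_2$, since the $s_m$ are bounded, so let $p\ge2$. We show that the entries of $H$ are $p$-summable. By the spectral theorem, let $(u_m)$ be an orthonormal basis of eigenvectors of $|H|$ with eigenvalues $s_m\ge0$. For each $n$ the numbers $|\langle e_n,u_m\rangle|^2$ add up to $1$, and $s\mapsto s^{p/2}$ is convex on $[0,\infty)$, so by Jensen's inequality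
$$\|He_n\|^p=\langle|H|^2e_n,e_n\rangle^{p/2}=\Bigl(\sum_ms_m^2|\langle e_n,u_m\rangle|^2\Bigr)^{p/2}\le\sum_ms_m^p|\langle e_n,u_m\rangle|^2 .$$
Since $p\ge2$, also $\sum_j|H_{j,n}|^p\le\bigl(\sum_j|H_{j,n}|^2\bigr)^{p/2}=\|He_n\|^p$. Summing over $n$,
$$\sum_n\sum_j|H_{j,n}|^p\le\sum_n\|He_n\|^p\le\sum_ms_m^p\sum_n|\langle e_n,u_m\rangle|^2=\sum_ms_m^p<\infty .$$
For $j\ne n$ we have $H_{j,n}=G_{j,n}$. So $\sum_{n\ne j}|G_{n,j}|^p<\infty$ and Theorem 2 applies. $\blacksquare$
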